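# Long embedded curves with immortal area-preserving curvature flow

## 1. Closed curves and the flow of order $2m+2$

We identify $\mathbf R^2$ with $\mathbf C$.

**Definition (closed curve, curvature, turning number).** A *closed curve* is a smooth immersion $\gamma:\mathbf R/\ell\mathbf Z\to\mathbf R^2$. Its arclength derivative is $\partial_s=|\gamma_x|^{-1}\partial_x$ and its unit tangent is $\mathsf t=\partial_s\gamma=e^{i\theta}$. Its unit normal is $\nu=ie^{i\theta}$, the tangent rotated by $+90^\circ$. The signed curvature $k$ is defined by $\partial_s\mathsf t=k\nu$, so that $k=\partial_s\theta$. The turning number is $\frac1{2\pi}\int k\,ds\in\mathbf Z$.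

*Example.* A counterclockwise circle of radius $r$ has $k=1/r>0$, inward normal and turning number $1$. A figure eight has turning number $0$.

**Definition (length, area, isoperimetric ratio).** $L$ is the length and $A=\frac12\int\det(\gamma,\gamma_x)\,dx$ is the signed area. The words "embedded curve" will always mean smooth, embedded and positively oriented. Then $A>0$ is the enclosed area, and the turning number is $1$ by Hopf's theorem. For such a curve put $I=L^2/A$. The isoperimetric inequality says $I\ge4\pi$, with equality only for round circles.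

*Example.* An ellipse with semi-axes $a\ge b$ has $L\ge4a$, so $I\ge 16a^2/(\pi ab)=16a/(\pi b)$. So $I$ can be arbitrarily large.

**Definition (the flow).** Let $m\ge0$ be an integer and $\bar k$ the average of $k$ over the curve with respect to arclength. A smooth family of closed curves $\gamma(\cdot,t)$ on $\mathbf R/\mathbf Z$ is an *$m$-th area-preserving curvature flow* if $\partial_t\gamma=(-1)^m\partial_s^{2m}(k-\bar k)\nu$. From now on $m\ge1$. Then $\partial_s^{2m}\bar k=0$, and the flow is
$$\partial_t\gamma=V\nu,\qquad V=(-1)^m\partial_s^{2m}k. \tag{1}$$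
We use one background fact: every smooth initial curve has a unique smooth solution, with a maximal existence time $T\in(0,\infty]$. The solution is *immortal* if $T=\infty$.

*Example.* For $m=1$ this is the surface diffusion flow $\partial_t\gamma=-k_{ss}\nu$. A round circle has constant $k$, so $V=0$: it is stationary, hence immortal.

Three invariances will be used. The flow is invariant under time-independent reparametrization, under isometries, and under the scaling $\gamma\mapsto\lambda\gamma(\cdot,\lambda^{-(2m+2)}t)$. For the scaling, $k$ is multiplied by $\lambda^{-1}$ and each $\partial_s$ by $\lambda^{-1}$, so $V$ is multiplied by $\lambda^{-2m-1}=\lambda\cdot\lambda^{-(2m+2)}$.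

Two quantities are controlled. Put $f=\log|\gamma_x|$. Since $\langle\partial_s(V\nu),\mathsf t\rangle=-kV$,
$$f_t=-kV. \tag{2}$$
Hence, integrating by parts $m$ times, and with $\det(\nu,\mathsf t)=-1$,
$$\dot L=-\int kV\,ds=-\int(\partial_s^mk)^2\,ds\le0,\qquad \dot A=\int\det(\gamma_t,\gamma_x)\,dx=-\int V\,ds=0. \tag{3}$$
Length decreases and area is constant.

**Definition (closeness).** Two curves are *uniformly $\rho$-close* if some parametrizations of them are at sup-distance less than $\rho$. For closed curves $c,c'$ let $c^{cs},c'^{cs}$ be orientation-preserving constant-speed parametrizations on $\mathbf R/\mathbf Z$, and put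
$$d_j(c,c')=\min_\alpha\|c^{cs}-c'^{cs}(\cdot+\alpha)\|_{C^j(\mathbf R/\mathbf Z)} .$$
This is a pseudometric, unchanged when either curve is reparametrized.

*Example.* For concentric counterclockwise circles of radii $r,r'$, $d_0=|r-r'|$. In general $d_1(c,c')\ge|L(c)-L(c')|$, because $|c^{cs}_x|=L(c)$. So two curves can be uniformly close and yet far apart in $d_1$, if one of them carries fine ripples that make it longer.

## 2. Immortal solutions of every admissible length

Fix the enclosed area to be $1$. By the isoperimetric inequality the initial length is at least $\sqrt{4\pi}$. The question, taken from Tatsuya Miura, "Asymptotic circularity of immortal area-preserving curvature flows", arXiv:2410.06183 (2024), is whether length alone can prevent immortality.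

**Conjecture.** Let $m\ge1$. For any $L_0\ge\sqrt{4\pi}$ there is an embedded initial curve $\gamma_0$ of length $L_0$ and enclosed area $1$ such that the solution of (1) from $\gamma_0$ is immortal.

The conjecture is true. We prove two statements.

**Theorem 1.** Let $m\ge1$, $L_0\ge\sqrt{4\pi}$, $\rho>0$. There is an embedded curve $\gamma_0$ of length $L_0$ and enclosed area $1$, uniformly $\rho$-close to a round circle of area $1$, whose solution is immortal, embedded for all $t\ge0$, and converges exponentially in $C^\infty$ to a round circle. In particular the conjecture holds.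

**Theorem 2.** Let $m\ge1$ and let $\Gamma_0$ be an embedded curve with solution $\Gamma$ on $[0,T_\Gamma)$. Let $0<s<t_1<T_\Gamma$, $L_1\ge L(\Gamma_0)$, $\rho>0$, $j\in\mathbf N$. There is an embedded $\gamma_0$ with length exactly $L_1$ and area exactly $A(\Gamma_0)$, uniformly $\rho$-close to $\Gamma_0$, whose solution exists on $[0,t_1]$ and satisfies $\sup_{[s,t_1]}d_j(\gamma(t),\Gamma(t))<\rho$.

In Theorem 2 one cannot take $s=0$ when $j\ge1$, $L_1>L(\Gamma_0)$ and $\rho$ is small, since $d_1(\gamma_0,\Gamma_0)\ge L_1-L(\Gamma_0)$.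

## 3. Circles, almost-circles and ripples by hand

**The shortest length.** If $L_0=\sqrt{4\pi}$, the only candidate is the round circle, and it is stationary.

**Near the circle, to first order.** Take the unit circle perturbed to $r=1+\epsilon h(\vartheta)$. To first order $k=1-\epsilon(h+h'')$, and the inward normal velocity is $-\epsilon h_t$. So (1) linearizes to $h_t=(-1)^m(h^{(2m+2)}+h^{(2m)})$. The mode $\cos n\vartheta$ evolves with rate $-(n^{2m+2}-n^{2m})$. It decays for $n\ge2$ and is neutral for $n=0,1$, which correspond to scaling and translation. This suggests that almost-circles are immortal, and Section 5 proves it.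

**How long can an almost-circle be?** Write $\gamma_x=Le^{i(2\pi x+\varphi)}$ in constant speed on $\mathbf R/\mathbf Z$, and suppose $|\varphi-\varphi_0|\le\epsilon$ for a constant $\varphi_0$. Let $c$ be the circle with $c_x=Le^{i(2\pi x+\varphi_0)}$, translated so that $d=\gamma-c$ has mean zero. Then $|d_x|\le L\epsilon$, and by Wirtinger's inequality $\|d\|_{L^2}\le\frac1{2\pi}\|d_x\|_{L^2}\le\frac{L\epsilon}{2\pi}$. After an integration by parts,
$$A(\gamma)-A(c)=\int\det(d,c_x)\,dx+\frac12\int\det(d,d_x)\,dx\ \ge\ -\frac{L^2\epsilon}{2\pi}-\frac{L^2\epsilon^2}{4\pi},$$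
so $A(\gamma)\ge\frac{L^2}{4\pi}(1-2\epsilon-\epsilon^2)$, and $I\le4\pi/(1-2\epsilon-\epsilon^2)$ when the denominator is positive. Curves with almost the tangent angle of a circle therefore only reach lengths close to $\sqrt{4\pi}$.

**Adding a ripple.** To gain length while staying close to the circle, add to the unit circle the normal graph $u=\frac aN\cos Nx$. The slope is $u_x=-a\sin Nx$, and for large $N$ the length is multiplied by about $\frac1{2\pi}\int_0^{2\pi}\sqrt{1+a^2\sin^2y}\,dy$, which depends on $a$ and not on $N$. But at $x=0$ one finds (formula (9) below) $k=-aN(1-\frac aN)^{-2}+(1-\frac aN)^{-1}$, which is about $1-aN$. This is where the direct perturbation argument stops. A stability theorem that asks for nearly constant curvature does not apply to the ripple when $aN$ is large. If we keep $aN$ bounded and let $N\to\infty$, then $a\to0$ and the gain in length disappears.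

**What the linear flow does to a ripple.** Under $u_t=(-1)^mu_{2m+2}$, where $u_j$ means $\partial_x^ju$, the ripple becomes $\frac aNe^{-N^{2m+2}t}\cos Nx$. At any fixed positive time it is negligible. So we should look for a norm in which the ripple is small *although its curvature is huge*, and which still controls the nonlinear equation. The slope is scaling invariant, and it has size $a$. Test this on the nonlinear terms for $m=1$ over a flat reference line. With $p=u_1$, $g=\sqrt{1+p^2}$ and $k=g^{-3}u_2$, the graph equation is $u_t=-g(g^{-1}\partial_x)^2(g^{-3}u_2)$. Differentiating by hand, with $g_x=pu_2/g$,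
$$g^{-1}\partial_x(g^{-3}u_2)=g^{-4}u_3-3g^{-6}pu_2^2,$$
$$u_t=-g^{-4}u_4+10g^{-6}p\,u_2u_3+3g^{-6}u_2^3-18g^{-8}p^2u_2^3. \tag{4}$$
For the ripple, $u_4$ has size $aN^3$, while $u_2u_3$ and $u_2^3$ have sizes $a^2N^3$ and $a^3N^3$. The nonlinear terms are smaller than the linear one by powers of the slope $a$, uniformly in $N$.

The plan is therefore as follows. Fix a small slope $\delta_0$ depending only on $m$. Show that a ripple of slope at most $\delta_0$ and wavelength tending to $0$ disappears immediately, after which the solution follows the solution from the unrippled curve. Each ripple multiplies the length by a fixed factor greater than $1$. Since $\delta_0$ does not depend on the reference curve, we can ripple the rippled curve, with a much shorter wavelength, as often as we like.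

## 4. The Wiener norm, mode-by-mode estimates, and continuation

**Definition (Wiener norm).** For smooth $f$ on $\mathbf R/\ell\mathbf Z$, $f=\sum_n\hat f_ne^{i\xi_nx}$ with $\xi_n=2\pi n/\ell$, put $\|f\|=\sum_n|\hat f_n|$.

*Example.* With $\xi=2\pi N/\ell$, the ripple $u=\frac a\xi\cos\xi x$ has $\|u\|=a/\xi$ and $\|u_x\|=a$. Under the linear flow, $\|u_{2m+3}(t)\|=a\,\xi^{2m+2}e^{-\xi^{2m+2}t}$, so $\int_0^\infty\|u_{2m+3}\|\,dt=a$, independently of $N$. The two quantities $\sup_t\|u_x\|$ and $\int\|u_{2m+3}\|\,dt$ will be controlled in the nonlinear problem.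

Three properties are immediate: $\|fg\|\le\|f\|\|g\|$, $\sup|f|\le\|f\|$, and, by Cauchy–Schwarz with weights $\xi_n$,
$$\|f\|\le|\hat f_0|+C_\ell\|f'\|_{L^2},\qquad C_\ell=\sqrt{\ell/12}.$$
Write $u_j=\partial_x^ju$. Since $\|u_j\|=\sum|\xi_n|^j|\hat u_n|$, Hölder's inequality for sums gives
$$\|u_j\|\le\|u_i\|^{1-\theta}\|u_M\|^\theta,\qquad\theta=\tfrac{j-i}{M-i},\quad 0\le i\le j\le M,\ i<M. \tag{5}$$
The constant is $1$, and no dependence on $\ell$ appears.

**Mode-by-mode inequality.** Let $u$ and $R$ be smooth on $\mathbf R/\ell\mathbf Z\times[t_0,t_1]$ with $\partial_t\hat u_n=-\lambda_n\hat u_n+\hat R_n$, $\lambda_n\in\mathbf R$. The function $|\hat u_n|$ is Lipschitz in $t$. Where $\hat u_n\ne0$, its derivative is $\mathrm{Re}(\overline{\hat u_n}\partial_t\hat u_n)/|\hat u_n|$. At a point of $\{\hat u_n=0\}$ where it is differentiable, it has a minimum, so the derivative is $0$. Hence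
$$\tfrac{d}{dt}|\hat u_n|\le-\lambda_n|\hat u_n|+|\hat R_n|\quad\text{for a.e. }t. \tag{6}$$
The coefficients $\hat u_n,\partial_t\hat u_n,\hat R_n$, and hence $\lambda_n\hat u_n=\hat R_n-\partial_t\hat u_n$, decay faster than any power of $n$, uniformly in $t$. So (6) may be multiplied by powers of $|\xi_n|$ and summed over any set of $n$. The weighted sums of $|\hat u_n|$ are Lipschitz in $t$ and are differentiated term by term a.e.

**Lemma 3 (continuation).** If $T<\infty$, then it is impossible that $\sup_{[0,T)}|\partial_s^jk|<\infty$ for all $j\ge0$. Moreover, a solution that is smooth and immersed on a closed interval $[0,\tau]$ has maximal time greater than $\tau$.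

*Proof.* Suppose all these quantities are bounded and $T<\infty$. By (2), $f_t$ is bounded, so $f$ is bounded. Since $\partial_x=e^f\partial_s$, the function $\partial_x^j(kV)$ is linear in the $\partial_s^i(kV)$, $i\le j$, with coefficients polynomial in $e^f$ and $\partial_x^lf$, $l<j$. By induction on $j$, $\partial_x^jf_t$ is bounded, hence $\partial_x^jf$ is bounded. From $\gamma_x=e^f\mathsf t$, $\mathsf t_x=e^fk\nu$, $\nu_x=-e^fk\mathsf t$, all $\partial_x^j\gamma$ with $j\ge1$ are bounded. The curve $\gamma$ itself is bounded because $\gamma_t$ is. By (1), time derivatives are expressed by $x$-derivatives, so all mixed derivatives are bounded. Thus $\gamma$ extends smoothly to $[0,T]$, and $|\gamma_x|=e^f$ stays bounded below, so $\gamma(\cdot,T)$ is an immersion. Restart the flow at $T$. The glued map is smooth, since the $t$-derivatives at $T$ from both sides are the same expressions in $x$-derivatives. This contradicts maximality. The second claim is the same restarting and gluing at $\tau$. $\square$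

## 5. Nearly circular curves are immortal

**Definition (circularity defect).** For a closed curve of turning number $1$ write $\gamma^{cs}_x=Le^{i\theta}$, $\theta=2\pi x+\varphi(x)$ with $\varphi$ $1$-periodic, and put $E(\gamma)=\|\varphi_x\|$.

*Example.* $E=0$ for a circle. For small $\epsilon>0$, $\varphi=\epsilon\sin4\pi x$ defines a closed curve: $e^{2\pi ix}e^{i\varphi}$ contains only odd frequencies, so its integral vanishes. It has $E=4\pi\epsilon$. In contrast, $\varphi=\epsilon\sin2\pi x$ does not close up for small $\epsilon\ne0$, since $\int_0^1e^{2\pi ix}e^{i\varphi}dx=-\frac\epsilon2+O(\epsilon^2)$. Closedness restricts the modes $\pm1$, and this will be used below.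

$E$ is independent of the base point and invariant under similarities. It is continuous for $d_3$: if constant-speed curves $c$ converge to $c_*$ in $C^3$, then $\theta_x=\det(c_x,c_{xx})/|c_x|^2$ converges in $C^1$. So the turning numbers eventually agree, and since $\varphi_x-\varphi_{*x}$ has mean zero, $\|\varphi_x-\varphi_{*x}\|\le C\|\varphi_{xx}-\varphi_{*xx}\|_{L^2}\to0$.

**Proposition 4.** There is $\eta_0=\eta_0(m)>0$ such that if a smooth closed curve has turning number $1$ and $E<\eta_0$, then its solution is immortal, embedded at all times, and converges exponentially in $C^\infty$ to a round circle.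

*Proof.*

**Step 1: an equation for the angle.** The aim is to rewrite (1) as a scalar parabolic equation for $\varphi$. Reparametrize the solution smoothly with constant speed on $\mathbf R/\mathbf Z$. This adds a tangential velocity: $\gamma_t=Vie^{i\theta}+We^{i\theta}$. Replacing $x$ by $x+c(t)$ adds $Lc'$ to $\int_0^1W\,dx$, so after choosing $c$ by integration we may assume $\int_0^1W\,dx=0$. Comparing $(\gamma_t)_x$ with $(Le^{i\theta})_t$ gives
$$L_t=W_x-V\theta_x,\qquad L\theta_t=V_x+W\theta_x,\qquad V=(-1)^mL^{-2m-1}\theta_{2m+1},$$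
where the last formula holds because $k=\theta_x/L$ and $\partial_s=L^{-1}\partial_x$. Put $W=L^{-2m-1}w$, and use the time $\tau$ with $d\tau/dt=L^{-2m-2}$. As $\theta_{2m+1}=\varphi_{2m+1}$, and as $w_x$ has mean zero,
$$\varphi_\tau=(-1)^m\varphi_{2m+2}+w(2\pi+\varphi_1),$$
$$w_x=(-1)^m\Big[(2\pi+\varphi_1)\varphi_{2m+1}-\int_0^1(2\pi+\varphi_1)\varphi_{2m+1}\Big],\qquad\int_0^1w=0.$$
Separate the linear part: $w=(-1)^m2\pi\varphi_{2m}+\omega$ with $\omega_x=(-1)^m[\varphi_1\varphi_{2m+1}-\int\varphi_1\varphi_{2m+1}]$, $\int\omega=0$. Then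
$$\varphi_\tau=(-1)^m(\varphi_{2m+2}+4\pi^2\varphi_{2m})+\mathcal N,\qquad\mathcal N=2\pi\omega+w\varphi_1. \tag{7}$$
With $\xi=2\pi n$ the linear part acts on mode $n\ne0$ as $-\xi^{2m+2}+4\pi^2\xi^{2m}=-\xi^{2m+2}(1-n^{-2})$. This is at most $-\frac34\xi^{2m+2}$ for $|n|\ge2$, and $0$ for $n=\pm1$.

**Step 2: the nonlinearity.** The aim is to bound $\mathcal N_x$ by a small factor times the dissipation. Let
$$Y=\|\varphi_1\|,\quad Z=\|\varphi_{2m+3}\|,\quad y=\sum_{|n|\ge2}|\xi||\hat\varphi_n|,\quad\zeta=\sum_{|n|\ge2}|\xi|^{2m+3}|\hat\varphi_n|.$$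
Nonzero frequencies satisfy $|\xi|\ge2\pi>1$. So $\|\varphi_i\|\le\|\varphi_j\|$ for $1\le i\le j$, and $\|w\|\le\|w_x\|\le(2\pi+Y)\|\varphi_{2m+1}\|$, because removing a mean does not increase the norm. By (5) between orders $1$ and $2m+2$, $\|\varphi_{2m+1}\|\|\varphi_2\|\le\|\varphi_1\|\|\varphi_{2m+2}\|\le YZ$. Hence for $Y\le1$
$$\|\mathcal N_x\|\le2\pi\|\omega_x\|+\|w_x\varphi_1\|+\|w\varphi_2\|\le\big(2\pi+(2\pi+1)+(2\pi+1)\big)YZ=C_0YZ,\quad C_0=6\pi+2.$$

**Step 3: the modes $\pm1$.** These are not damped, so we bound them by the others, using closedness. Let $\tilde\varphi=\varphi-\hat\varphi_0$. Closedness says $\int_0^1e^{2\pi ix}e^{i\tilde\varphi}dx=0$. If $\|\tilde\varphi\|\le1$, then $\|e^{i\tilde\varphi}-1-i\tilde\varphi\|\le\sum_{l\ge2}\|\tilde\varphi\|^l/l!\le\|\tilde\varphi\|^2$. The constant $1$ contributes $0$ to the integral and $i\tilde\varphi$ contributes $i\hat\varphi_{-1}$. Since $\varphi$ is real and $\|\tilde\varphi\|\le Y/2\pi$,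
$$|\hat\varphi_{\pm1}|\le\|\tilde\varphi\|^2\le\frac{Y^2}{4\pi^2}\qquad(Y\le1).$$
If $Y\le\frac12$, then $Y\le y+2\cdot2\pi\cdot\frac{Y^2}{4\pi^2}=y+\frac{Y^2}\pi\le y+\frac12Y$, so $Y\le2y$. Also, using $\zeta\ge(4\pi)^{2m+2}y$ and $y\le Y\le\frac12$,
$$Z\le\zeta+2(2\pi)^{2m+1}Y^2\le\zeta+8(2\pi)^{2m+1}y^2\le\zeta+8\,\frac{(2\pi)^{2m+1}}{(4\pi)^{2m+2}}\,y\,\zeta\le2\zeta,$$
since $8(2\pi)^{2m+1}(4\pi)^{-2m-2}=\frac{2}{\pi2^{2m+1}}<1$.

**Step 4: exponential decay of $Y$.** By (6) for (7), weighted with $|\xi|$ and summed over $|n|\ge2$, while $Y\le\frac12$, for a.e. $\tau$,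
$$y'\le-\tfrac34\zeta+\|\mathcal N_x\|\le-\tfrac34\zeta+4C_0y\zeta.$$
Let $\eta_0=\min(\frac18,\frac1{16C_0})$ and $Y(0)<\eta_0$. As long as $Y\le\frac12$ and $y<\eta_0$, we have $y'\le-\frac12\zeta\le-\frac12(4\pi)^{2m+2}y$. So $y\le y(0)<\eta_0$ and $Y\le2y<\frac14$. Both conditions hold with room to spare, so by continuity they hold as long as the solution exists, and
$$Y\le2y(0)e^{-c\tau},\qquad c=\tfrac12(4\pi)^{2m+2}.$$

**Step 5: embeddedness and bounds on length.** We have $\theta_x=2\pi+\varphi_1>0$. Suppose $\gamma(x_1)=\gamma(x_2)$ for distinct points. On the two arcs between them $\theta$ increases by $2\pi$ in total, so on one of them it increases by at most $\pi$. Over this arc $\int e^{i\theta}dx=0$. But $\theta$ is strictly increasing and stays within $\frac\pi2$ of the midpoint angle, so the integral has a positive component in the direction of that angle, a contradiction. So the curve is simple, and having turning number $1$ it is positively oriented. Its area $A>0$ is constant, and $\sqrt{4\pi A}\le L\le L(0)$.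

**Step 6: higher derivatives and $T=\infty$.** The aim is the hypothesis of Lemma 3. Fix $J\ge1$ and $M=2m+3+J$. Then
$$\partial_x^{1+J}\mathcal N=2\pi\,\partial_x^J\omega_x+\sum_{a+b=1+J}\binom{1+J}a w_a\varphi_{1+b}.$$
Insert the formulas for $\omega_x$ and, when $a\ge1$, for $w_x$. The resulting products $\prod\varphi_{j_i}$ have all $j_i\ge1$ and $\sum(j_i-1)=2m+J$: for example, $\varphi_{2m+a}\varphi_{1+b}$ has $(2m+a-1)+b=2m+J$, and the mean in $w_x$ is bounded by the norm of the product it comes from. When $a=0$ use $\|w\|\le C\|\varphi_{2m+1}\|$, which gives $\|\varphi_{2m+1}\|\|\varphi_{2+J}\|$ with $\sum(j_i-1)=2m+1+J$. In all cases $j_i\le M$ and $\sum(j_i-1)\le2m+1+J<M-1$. By (5) with $i=1$ and $Y\le\frac12$, there is $\theta<1$ with $\|\partial_x^{1+J}\mathcal N\|\le C_J(1+\|\varphi_M\|^\theta)$. The modes $\pm1$ of $\varphi_M$ are bounded by a multiple of $Y$. So with $\zeta_J=\sum_{|n|\ge2}|\xi|^M|\hat\varphi_n|$, the quantity $y_J=\sum_{|n|\ge2}|\xi|^{1+J}|\hat\varphi_n|\le\zeta_J$ satisfies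
$$y_J'\le-\tfrac34\zeta_J+C_J(1+\zeta_J^\theta)\le-\tfrac12y_J+C_J'\quad\text{a.e.},$$
with an adjusted $C_J$. So all $\|\varphi_j\|$, $j\ge1$, are bounded. Since $\partial_s^jk=L^{-j-1}\theta_{j+1}$ and $L$ is bounded above and below, all $\partial_s^jk$ are bounded. Lemma 3 gives $T=\infty$.

**Step 7: convergence.** Since $L\le L(0)$, $\tau\ge L(0)^{-2m-2}t$. By (5), $\|\varphi_{1+J}\|\le\|\varphi_1\|^{1/2}\|\varphi_{1+2J}\|^{1/2}$ decays exponentially in $t$. Hence so do $V$, $k-2\pi/L$ and all their $s$-derivatives. Return to the parametrization of (1). There $f_t=-kV$, and all $\partial_s^i(kV)$ decay exponentially. By the induction in Lemma 3 all $\partial_x^jf$ are bounded on $[0,\infty)$, and all $\partial_x^j(V\nu)$ decay exponentially. So $\gamma(\cdot,t)$ converges exponentially in $C^\infty$ to an immersion ($|\gamma_x|=e^f$ is bounded below) of constant curvature and turning number $1$, that is, to a round circle. $\square$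

## 6. Normal graphs and the degree of a monomial

Let $\Gamma_0:\mathbf R/\ell\mathbf Z\to\mathbf R^2$ be a unit-speed closed curve with tangent $\mathsf T$, normal $\mathsf N$ and curvature $\kappa$, so $\mathsf T'=\kappa\mathsf N$ and $\mathsf N'=-\kappa\mathsf T$. For a function $u$ let
$$\gamma_u=\Gamma_0+u\mathsf N,\qquad z=\kappa u,\quad p=u_x,\quad g=\sqrt{(1-z)^2+p^2}.$$

**The equation.** We have $\gamma_u'=(1-z)\mathsf T+p\mathsf N$, so $|\gamma_u'|=g$, and $\gamma_u''=-(\kappa_xu+2\kappa p)\mathsf T+((1-z)\kappa+u_2)\mathsf N$. From $k=g^{-3}\det(\gamma_u',\gamma_u'')$ and $\nu=g^{-1}((1-z)\mathsf N-p\mathsf T)$,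
$$k=g^{-3}\big[(1-z)u_2+(1-z)^2\kappa+p\,\kappa_xu+2p^2\kappa\big],\qquad\langle\mathsf N,\nu\rangle=\frac{1-z}g. \tag{9}$$
So for $|z|<1$ the curve $\gamma_u$ moves with normal velocity $V$ if and only if
$$u_t=F(u):=(-1)^m\frac g{1-z}\,(g^{-1}\partial_x)^{2m}k. \tag{10}$$

**From graphs to the flow and back.** Let $\Phi(x,h)=\Gamma_0(x)+h\mathsf N(x)$. Its differential sends $(a,b)$ to $a(1-\kappa h)\mathsf T+b\mathsf N$, hence is invertible where $\kappa h\ne1$.

(i) *Let $u$ be a smooth solution of (10) on $[0,\tau]$ with $|z|<1$. Solve the ODE $\psi_t=-\langle\partial_t\gamma_u,\gamma_u'\rangle g^{-2}|_{(\psi,t)}$, $\psi(x,0)=x$. Then $\gamma_u(\psi(x,t),t)$ is the solution of (1) from $\gamma_{u(0)}$.* The term $\gamma_u'\psi_t$ cancels the tangential velocity. By Lemma 3 the maximal time is greater than $\tau$.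

(ii) *If $u_1$ is smooth with $\sup|\kappa u_1|<1$, then (10) has a smooth solution from $u_1$ for a short time.* Let $c$ solve (1) from $\gamma_{u_1}$. Solve the ODE $(\sigma_t,h_t)=D\Phi(\sigma,h)^{-1}c_t(x,t)$, $(\sigma,h)(x,0)=(x,u_1(x))$. By compactness there is a solution for a short time, uniform in $x$ and smooth in $(x,t)$, and $\Phi(\sigma,h)=c$ because both sides agree at $t=0$ and have the same $t$-derivative. For small $t$, $\sigma(\cdot,t)$ is a diffeomorphism. Put $u(\cdot,t)=h(\cdot,t)\circ\sigma(\cdot,t)^{-1}$. Then $\gamma_u(\sigma(x,t),t)=c(x,t)$, so $\gamma_u$ has normal velocity $V$.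

**Definition (coefficients, monomials, degree).** Let $\mathcal A$ be the set of functions $a(z,p)$ given by power series converging absolutely for $|z|,|p|<\frac13$. A *monomial* is
$$a(z,p)\prod_{i=1}^ru_{j_i}\prod_{l=1}^qb_l,\qquad a\in\mathcal A,\ j_i\ge2,$$
where each $b_l$ is either $\kappa^{(i)}$ with $i\ge0$, of weight $i+1$, or $\kappa^{(i)}u$ with $i\ge1$, of weight $i$. All weights are at least $1$. Its *degree* is $\sum(j_i-1)+\sum\text{weights}$. Let $\mathcal P_d$ be the set of finite sums of monomials of degree $d$.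

*Example.* The degree counts inverse powers of length under scaling: $u_j$ has the dimension length$^{1-j}$. In (4), where $\kappa=0$, the terms $u_4$, $pu_2u_3$, $u_2^3$, $p^2u_2^3$ all have degree $3=2m+1$.

*Coefficients.* $\mathcal A$ is closed under sums, products, $\partial_z$ and $\partial_p$. It contains $(1-z)^{\pm1}$ and $g^q$ for all $q\in\mathbf Z$: $g^2=1-2z+z^2+p^2$, and $2|z|+|z|^2+|p|^2<\frac89$ there, so the binomial series converges absolutely. Since $\|z^jp^k\|\le\|z\|^j\|p\|^k$, and by telescoping, if $\|z\|,\|p\|,\|z'\|,\|p'\|\le\frac14$, then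
$$\|a(z,p)\|\le C_a,\qquad\|a(z,p)-a(z',p')\|\le C_a(\|z-z'\|+\|p-p'\|). \tag{11}$$

**Lemma 5 (structure).** For every $J\ge0$,
$$\partial_x^JF=(-1)^mg^{-2m-2}u_{2m+2+J}+Q_J+B_J, \tag{12}$$
where $Q_J$ is a sum of monomials with $q=0$, $r\ge2$, $\sum(j_i-1)=2m+1+J$, and $B_J$ is a sum of monomials with $q\ge1$, hence $\sum(j_i-1)\le2m+J$. All monomials have degree $2m+1+J$ and depend only on $m,J$.

*Proof.* We follow how differentiation acts. Since
$$\partial_xa=a_z(\kappa_xu+\kappa p)+a_pu_2,\qquad\partial_x(\kappa^{(i)}u)=\kappa^{(i+1)}u+p\,\kappa^{(i)},$$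
and $a_zp\in\mathcal A$, each derivative raises the degree by exactly one: $\partial_x\mathcal P_d\subset\mathcal P_{d+1}$. By (9), $k\in\mathcal P_1$. Multiplication by elements of $\mathcal A$ keeps the degree. So $F\in\mathcal P_{2m+1}$ and $\partial_x^JF\in\mathcal P_{2m+1+J}$.

Differentiation never lowers $r$ or $q$. In particular it keeps $q\ge1$ once present and $r\ge2$ once present. The only monomial of $k$ with $q=0$ is $g^{-3}(1-z)u_2$, with $r=1$. From a monomial with $r=1,q=0$, another such arises only by differentiating $u_j$, because differentiating $a$ produces either a factor $b$ or an additional $u_2$. Following this one chain, the coefficient of the term with $r=1$, $q=0$ is $(-1)^m\frac g{1-z}g^{-2m}g^{-3}(1-z)=(-1)^mg^{-2m-2}$. A monomial with $r=q=0$ has degree $0$ and does not occur. The remaining monomials have $q=0,r\ge2$, or $q\ge1$. In the latter the weights sum to at least $1$. $\square$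

Put $R(u)=F(u)-(-1)^mu_{2m+2}$.

## 7. Estimates for graphs of small slope

**Constants.** $C_m$ depends on $m$ only. $C_\Gamma$ depends only on $m$ and upper bounds for $\|\kappa^{(i)}\|$, $i\le2m+2$. Both may change from line to line. For $\delta_0=\delta_0(m)\le\frac18$, to be fixed in Lemma 6, consider the condition
$$\text{(H)}\qquad\|u_x\|\le2\delta_0,\quad\|\kappa u\|\le2\delta_0,\quad\|u\|\le1.$$
Under (H), $\|z\|,\|p\|\le\frac14$, so (11) applies with constants that do not depend on $\delta_0$.

Since $(-1)^m(i\xi)^{2m+2}=-\xi^{2m+2}$, (6) holds for (10) with $\lambda_n=\xi_n^{2m+2}$. Multiplying by $|\xi_n|^{1+J}$, $J\ge0$, summing and integrating,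
$$\|u_{1+J}(t)\|+\int_{t_0}^t\|u_{2m+3+J}\|\le\|u_{1+J}(t_0)\|+\int_{t_0}^t\|\partial_x^{1+J}R\|. \tag{13}$$

**Lemma 6 (a priori estimates).** $\delta_0=\delta_0(m)$ can be chosen so that for smooth solutions of (10) on $[t_0,t_1]$, $t_1-t_0\le1$, satisfying (H):

(a) $\|u_x(t)\|+\frac12\int_{t_0}^t\|u_{2m+3}\|\le\|u_x(t_0)\|+C_\Gamma(t-t_0)$;

(b) $\|F(u)\|\le C_\Gamma\big(1+\|u_{2m+3}\|^{\frac{2m+1}{2m+2}}\big)$, and if $t_0=0$, then $\|u(t)-u(0)\|\le C_\Gamma t^{1/(2m+2)}$;

(c) for $J\ge1$: $\|u_{1+J}(t)\|+\frac12\int_{t_0}^t\|u_{2m+3+J}\|\le\|u_{1+J}(t_0)\|+C$, where $C$ depends on $J,m,\Gamma_0$ and, if $J\ge2$, on $\sup_{[t_0,t_1]}\|u_2\|$.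

*Proof.* The task is to bound $\|\partial_x^{1+J}R\|$ by $\frac12\|u_M\|+C$, where $M=2m+3+J$, so that (13) absorbs it. By (12) with $J+1$ in place of $J$,
$$\partial_x^{1+J}R=(-1)^m(g^{-2m-2}-1)u_M+Q_{J+1}+B_{J+1}.$$

**Step 1: the top term.** By (11), compared with $z'=p'=0$, $\|(g^{-2m-2}-1)u_M\|\le C_m\delta_0\|u_M\|$, with $C_m$ independent of $J$.

**Step 2: $Q_{J+1}$ for $J=0,1$.** These are the critical terms, where no power is left over and smallness must come from the slope. Here $\sum(j_i-1)=M-1$. By (5) with $i=1$, each factor is bounded by $\|u_j\|\le\|u_1\|^{1-\frac{j-1}{M-1}}\|u_M\|^{\frac{j-1}{M-1}}$. The product is at most $\|u_1\|^{r-1}\|u_M\|\le2\delta_0\|u_M\|$, because $r\ge2$. So $\|Q_{J+1}\|\le C_m\delta_0\|u_M\|$.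

**Step 3: $Q_{J+1}$ for $J\ge2$.** Repeating Step 2 for all $J$ would put infinitely many conditions on $\delta_0$. Instead, use that $\|u_2\|$ is bounded by then, and interpolate between $u_2$ and $u_M$. The total exponent of $\|u_M\|$ is $\frac{\sum(j_i-2)}{M-2}=\frac{M-1-r}{M-2}<1$. By Young's inequality $\|Q_{J+1}\|\le\frac18\|u_M\|+C$, with $C$ depending on $\sup\|u_2\|$.

**Step 4: $B_{J+1}$.** These terms are subcritical: $\sum(j_i-1)\le M-2$. By (5) with $i=1$, $\|u_1\|\le1$, $\|u\|\le1$ and Young's inequality, $\|B_{J+1}\|\le C(1+\|u_M\|^{\frac{M-2}{M-1}})\le\frac18\|u_M\|+C$. For $J=0$ the degree is $2m+2$, so only $\kappa^{(i)}$ with $i\le2m+2$ occur, and $C=C_\Gamma$.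

**Step 5: the choice of $\delta_0$.** Choose $\delta_0\le\frac18$ so that $C_m\delta_0\le\frac18$ for each of the finitely many constants of Steps 1 and 2. Then $\|\partial_x^{1+J}R\|\le\frac12\|u_M\|+C$, with $C=C_\Gamma$ for $J=0$, and (13) gives (a) and (c).

**Step 6: part (b).** All monomials of $F$ have $\sum(j_i-1)\le2m+1$. Applying (5) with $i=1$, $M=2m+3$ gives the bound on $\|F\|$. By Hölder's inequality in time
$$\|u(t)-u(0)\|\le\int_0^t\|F\|\le C_\Gamma\Big(t+t^{\frac1{2m+2}}\Big(\int_0^t\|u_{2m+3}\|\Big)^{\frac{2m+1}{2m+2}}\Big).$$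
The last integral is at most $C_\Gamma$ by (a), and $t\le t^{1/(2m+2)}$. $\square$

The number $\delta_0$ depends on $m$ only. The curvature of the reference curve enters only through $C_\Gamma$, that is, through the lower-order terms.

The ripples do not tend to $0$ in the norm $\|u_x\|$; only $\|u\|\to0$. So stability is needed in the weaker norm $\|u\|$.

**Lemma 7 (difference estimate).** If $u,U$ are smooth solutions of (10) on $[0,\tau]$, $\tau\le1$, both satisfying (H), then $\|u(t)-U(t)\|\le C_\Gamma\|u(0)-U(0)\|$ on $[0,\tau]$.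

*Proof.*

**Step 1: an integrable weight.** Let $v=u-U$ and $D=1+\|u_{2m+3}\|+\|U_{2m+3}\|$. By Lemma 6(a), $\int_0^\tau D\le C_\Gamma$. By (5) and (H), $\|u_j\|,\|U_j\|\le D^{\frac{j-1}{2m+2}}$ for $1\le j\le2m+3$.

**Step 2: splitting $R(u)-R(U)$.** The aim is to bound it by $\frac12\|v_{2m+2}\|+C_\Gamma D\|v\|$. By (12) with $J=0$ it is, up to signs, the sum of the following.

- $(g_u^{-2m-2}-1)v_{2m+2}$, of norm at most $\frac18\|v_{2m+2}\|$ by the choice of $\delta_0$.
- $(g_u^{-2m-2}-g_U^{-2m-2})U_{2m+2}$, of norm at most $C_\Gamma(\|v\|+\|v_1\|)D^{\frac{2m+1}{2m+2}}$ by (11).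
- Differences of the monomials of $Q_0$ and $B_0$, telescoped factor by factor. In each, $\sum(j_i-1)\le2m+1$. Also $j_i\le2m+1$: in $Q_0$ because a second factor has $j-1\ge1$, in $B_0$ because $\sum(j_i-1)\le2m$. A difference of coefficients $a$ gives at most $C_\Gamma(\|v\|+\|v_1\|)D^{\frac{2m+1}{2m+2}}$. A difference of factors $b$ gives at most $C_\Gamma\|v\|D^{\frac{2m+1}{2m+2}}$. A difference $u_j-U_j=v_j$, $2\le j\le2m+1$, gives at most $C_\Gamma\|v_j\|D^{\frac{2m+1-(j-1)}{2m+2}}=C_\Gamma\|v_j\|D^{1-\frac j{2m+2}}$.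

**Step 3: interpolation.** Since $D\ge1$ and $\|v_j\|\le\|v\|^{1-\frac j{2m+2}}\|v_{2m+2}\|^{\frac j{2m+2}}$, each term after the first is bounded by finitely many expressions, $0\le j\le2m+1$, of the form
$$C_\Gamma(D\|v\|)^{1-\frac j{2m+2}}\|v_{2m+2}\|^{\frac j{2m+2}}\le\epsilon\|v_{2m+2}\|+C_{\Gamma,\epsilon}D\|v\|.$$
With $\epsilon$ small, $\|R(u)-R(U)\|\le\frac12\|v_{2m+2}\|+C_\Gamma D\|v\|$.

**Step 4: Gronwall.** Summing (6) for $v$ over all $n$, $\|v(t)\|+\int_0^t\|v_{2m+2}\|\le\|v(0)\|+\int_0^t\|R(u)-R(U)\|$. Hence $\|v(t)\|\le\|v(0)\|+C_\Gamma\int_0^tD\|v\|$. Gronwall's inequality and $\int_0^\tau D\le C_\Gamma$ finish the proof. $\square$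

## 8. A short time interval that does not depend on the ripple

**Proposition 8.** There are $\tau\in(0,1]$ and $c_0>0$, depending only on $m$ and an upper bound $K$ for $\|\kappa^{(i)}\|$, $i\le2m+2$, such that the following holds. For every smooth $u_0$ with $\|u_0'\|\le\delta_0$, $\|u_0\|\le c_0$, (10) has a smooth solution on $[0,\tau]$ with $u(0)=u_0$ satisfying (H), and $\|u(t)\|\le\|u_0\|+C_\Gamma t^{1/(2m+2)}$. Let $U$ be the solution with $U(0)=0$. If $\|(u_0^N)'\|\le\delta_0$ and $\|u_0^N\|\to0$, then the solutions $u^N$ from $u_0^N$ converge to $U$ in $C^\infty$, uniformly for $t\in[s,\tau]$, for every $s\in(0,\tau]$. If moreover $u_0^N\to0$ in $C^\infty$, the convergence is uniform on $[0,\tau]$.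

*Proof.*

**Step 1: existence, by improving (H).** Let $c_0=\min(\frac12,\frac{\delta_0}{1+K})$. Let $\tau\in(0,1]$ be such that $C_\Gamma\tau\le\frac{\delta_0}2$ and $C_\Gamma\tau^{1/(2m+2)}\le\min(\frac14,\frac{\delta_0}{2(1+K)})$, with $C_\Gamma$ from Lemma 6. The data satisfy $\|u_0'\|\le\delta_0$, $\|\kappa u_0\|\le\delta_0$, $\|u_0\|\le\frac12$, which is (H) strictly. Let $\tau^*\le\tau$ be the supremum of the $\tau'\le\tau$ for which a smooth solution satisfying (H) exists on $[0,\tau']$. By (ii) in Section 6, $\tau^*>0$. By Lemma 7 these solutions agree where both are defined. On $[0,\tau^*)$, Lemma 6(a),(b) gives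
$$\|u_x\|\le\tfrac32\delta_0,\qquad\|\kappa u\|\le\tfrac32\delta_0,\qquad\|u\|\le\tfrac34.$$
By Lemma 6(c) with $t_0=0$, first for $J=1$, which bounds $\|u_2\|$, then for $J\ge2$, all $x$-derivatives stay bounded. By (10) so do all mixed derivatives, and $u$ extends smoothly to $[0,\tau^*]$ with (H) strict. If $\tau^*<\tau$, then (ii) applied at time $\tau^*$ and gluing as in Lemma 3 extend the solution beyond $\tau^*$ with (H), a contradiction. So $u$ exists on $[0,\tau]$. The bound on $\|u(t)\|$ is Lemma 6(b).

**Step 2: smoothing, uniformly in the data.** The aim is to bound every $\|u_j\|$ on $[s,\tau]$ by a constant that depends only on $j,s,m,\Gamma_0$. By Lemma 6(a), $\int_0^\tau\|u_{2m+3}\|\le C_\Gamma$, so there is $s_1\in(0,s/2)$ with $\|u_{2m+3}(s_1)\|\le C_\Gamma/s$. By (5), $\|u_2(s_1)\|\le C$, and by Lemma 6(c) with $J=1$ on $[s_1,\tau]$, $\sup_{[s_1,\tau]}\|u_2\|\le C$. Now suppose $s_1\le s_i<s(1-2^{-i})$ and $\|u_{1+i(2m+2)}(s_i)\|\le C$; for $i=1$ this has just been shown. Lemma 6(c) with $J=i(2m+2)\ge2$ on $[s_i,\tau]$ bounds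 $\sup_{[s_i,\tau]}\|u_{1+J}\|$ and $\int_{s_i}^\tau\|u_{1+(i+1)(2m+2)}\|$. The bound on the integral yields $s_{i+1}\in(s(1-2^{-i}),s(1-2^{-i-1}))$ with $\|u_{1+(i+1)(2m+2)}(s_{i+1})\|\le C$. So the orders $1+i(2m+2)$ are bounded on $[s,\tau]$ for all $i$, and by (5) so are all intermediate orders. If $u_0$ ranges over a $C^\infty$-bounded set, Lemma 6(c) with $t_0=0$ gives such bounds on all of $[0,\tau]$.

**Step 3: convergence.** Let $v=u^N-U$. By Lemma 7, $\|v(t)\|\le C_\Gamma\|u_0^N\|\to0$ uniformly on $[0,\tau]$. By (5), $\|v_j\|\le\|v\|^{1/2}\|v_{2j}\|^{1/2}$, and the second factor is bounded by Step 2: on $[s,\tau]$ in general, on $[0,\tau]$ if $u_0^N\to0$ in $C^\infty$. $\square$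

## 9. Following the reference flow up to any time

**Lemma 9.**

(a) Let $X(\cdot,t)$, $t\in I$ compact, be immersions depending smoothly on $(x,t)$. If $X^N(\cdot,t)\to X(\cdot,t)$ in $C^\infty$ uniformly in $t\in I$, then $\sup_Id_j(X^N(t),X(t))\to0$ for all $j$.

(b) If $c$ is a closed immersion and $d_j(c^N,c)\to0$ for all $j$, then for $N$ large $c^N$ is, up to reparametrization, a normal graph over $c$ of a function tending to $0$ in $C^\infty$.

(c) If $c$ is embedded and constant-speed parametrizations $c_N$ converge to a constant-speed parametrization $c$ in $C^1$, then $c_N$ is embedded for $N$ large.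

*Proof.* (a) The normalized arclength functions from $x=0$ converge in $C^\infty$, uniformly in $t$, with derivatives uniformly bounded below. So do their inverses. Composing, the constant-speed parametrizations converge in $C^\infty$ uniformly in $t$.

(b) For each $j$ there is $N_j$ with $d_j(c^N,c)<1/j$ for $N\ge N_j$. So we can choose $j_N\to\infty$ so slowly that $d_{j_N}(c^N,c)\to0$. Using the shifts that are minimizing for $j_N$, we get parametrizations with $c^N\to c$ in every $C^j$. Rescale the parameter so that $c=\Phi(\cdot,0)$ with $\Phi$ as in Section 6, $\Gamma_0=c$. By the inverse function theorem and compactness there are $\rho_1,r_1>0$ such that for every $x$ the map $\Phi$ is a diffeomorphism from the box $\{|\tilde x-x|<\rho_1,|h|<\rho_1\}$ onto its image, and the image of the box of half the size contains the ball of radius $r_1$ around $c(x)$. For $N$ large, $|c^N(x)-c(x)|<r_1$ for all $x$, so $c^N(x)$ has a unique preimage $(\sigma^N,h^N)(x)$ in the half-size box around $(x,0)$. For $x'$ near $x$ the half-size box around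 $(x',0)$ lies in the full box around $(x,0)$, so near $x$ the map $(\sigma^N,h^N)$ is the composition of $c^N$ with one fixed smooth local inverse. Hence it is smooth, and it converges in $C^\infty$ to the same expression for $c$, which is $(x,0)$. We have $\Phi(\sigma^N,h^N)=c^N$. For $N$ large $\sigma^N$ is a diffeomorphism, and $c^N$ is a reparametrization of the graph of $h^N\circ(\sigma^N)^{-1}\to0$.

(c) Otherwise, for a subsequence, $c_N(x_N)=c_N(y_N)$ with $x_N\ne y_N$, and $x_N\to x_*$, $y_N\to y_*$. If $x_*\ne y_*$, then $c$ has a double point. If $x_*=y_*$, then the average of $c_N'$ over the short interval between $x_N$ and $y_N$ is $0$, so in the limit $c'(x_*)=0$. Both are impossible. $\square$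

**Proposition 10.** Let $\Gamma$ be the solution on $[0,T_\Gamma)$ from a smooth closed immersed curve $\Gamma_0$ (unit-speed on $\mathbf R/\ell\mathbf Z$), and let $u_0^N$ be smooth with $\|(u_0^N)'\|\le\delta_0(m)$, $\|u_0^N\|\to0$. Let $\gamma^N$ be the solution from $\Gamma_0+u_0^N\mathsf N$. For all $0<s<t_1<T_\Gamma$ and $j$: for $N$ large $\gamma^N$ exists on $[0,t_1]$, and $\sup_{[s,t_1]}d_j(\gamma^N(t),\Gamma(t))\to0$. If $\Gamma(t)$ is embedded for all $t\in[0,t_1]$, then for $N$ large $\gamma^N(t)$ is embedded for all $t\in[0,t_1]$.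

*Proof.*

**Step 1: a common step size.** On the compact interval $[0,t_1]$ the lengths of $\Gamma(t)$ are bounded above and below and the $L^2$-norms of all $\partial_s^ik$ are bounded above. By the bound $\|f\|\le|\hat f_0|+C_\ell\|f'\|_{L^2}$, the Wiener norms of $\partial_s^ik$, $i\le2m+2$, are bounded there. So Proposition 8 applies with reference curve $\Gamma(t)$, for every $t\in[0,t_1]$, with common $\tau,c_0$. Choose $0=T_0<\dots<T_P=t_1$ with steps at most $\tau$.

**Step 2: the first step, from rough data.** By Proposition 8 with reference $\Gamma_0$, by (i) and by uniqueness, $\gamma^N$ exists on $[0,T_1]$ and is there, up to reparametrization, the graph of $u^N$, while $\Gamma$ is the graph of $U$. By Proposition 8 and Lemma 9(a), $d_j(\gamma^N(t),\Gamma(t))\to0$ uniformly on $[s,T_1]$, for any $s\in(0,T_1]$.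

**Step 3: the later steps, from smooth data.** Let $i\ge1$ and suppose $d_j(\gamma^N(T_i),\Gamma(T_i))\to0$ for all $j$. By Lemma 9(b), $\gamma^N(T_i)$ is, for $N$ large and up to reparametrization, a normal graph over $\Gamma(T_i)$ of a function tending to $0$ in $C^\infty$. The last part of Proposition 8 with reference $\Gamma(T_i)$, together with (i) and Lemma 9(a), gives existence on $[T_i,T_{i+1}]$ and uniform convergence on this whole interval. After finitely many steps we reach $t_1$.

**Step 4: embeddedness.** Near $t=0$ there is no $C^1$ convergence, so we use the tubular neighborhood there. Let $r>0$ be such that $\Phi$ is injective on $\mathbf R/\ell\mathbf Z\times[-r,r]$. By the bound on $\|u(t)\|$ in Proposition 8 there is $s\in(0,t_1)$, which we also take at most $T_1$, with $|u^N|\le r$ on $[0,s]$ for $N$ large. So $\gamma^N(t)$ is embedded for $t\le s$. Suppose that for infinitely many $N$ some $\gamma^N(t_N)$, $t_N\in[s,t_1]$, is not embedded. For a subsequence $t_N\to t_*$, and suitable constant-speed parametrizations of $\gamma^N(t_N)$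 converge in $C^1$ to one of $\Gamma(t_*)$, because $d_1(\gamma^N(t_N),\Gamma(t_N))\to0$ and $\Gamma$ is continuous in $t$. This contradicts Lemma 9(c). $\square$

## 10. Ripples of slope at most $\delta_0$ and the isoperimetric ratio

**Proposition 11.** Let
$$q=q(m)=\Big(\frac1{2\pi}\int_0^{2\pi}\sqrt{1+\delta_0^2\sin^2y}\,dy\Big)^2>1,$$
and let $\Gamma_0$ be embedded with isoperimetric ratio $I_0=L^2/A$. For every $I_1\in[I_0,qI_0)$ there are embedded curves $\gamma_0^N$ ($N$ large) with area $A(\Gamma_0)$ and isoperimetric ratio $I_1$, converging uniformly to $\Gamma_0$, such that the conclusions of Proposition 10 hold for the solutions from $\gamma_0^N$.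

*Proof.* For $I_1=I_0$ take $\gamma_0^N=\Gamma_0$. Let $I_1>I_0$.

**Step 1: tuning the ratio.** For $a\in[0,\delta_0]$ put
$$u_0^{N,a}(x)=\frac{a\ell}{2\pi N}\cos\frac{2\pi Nx}\ell,\qquad\|(u_0^{N,a})'\|=a\le\delta_0,\quad\|u_0^{N,a}\|=\frac{a\ell}{2\pi N}.$$
For $N$ large these normal graphs lie in an embedded tubular neighborhood of $\Gamma_0$. So they are embedded, and they are positively oriented, being joined to $\Gamma_0$ by the embedded graphs of $\lambda u_0^{N,a}$, $\lambda\in[0,1]$. The length is $\int_0^\ell\sqrt{(1-\kappa u)^2+u_x^2}\,dx$. The integrand is $1$-Lipschitz in $1-\kappa u$, and $\kappa u=O(\frac1N)$, so uniformly in $a$ the length equals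
$$\frac\ell{2\pi}\int_0^{2\pi}\sqrt{1+a^2\sin^2y}\,dy+O\Big(\frac1N\Big).$$
The area of the graph of $\lambda u$ has $\lambda$-derivative $-\int u(1-\lambda\kappa u)\,dx$, so the area of the graph of $u$ is $A-\int u+\frac12\int\kappa u^2=A+O(\frac1N)$. The ratio $I_N(a)$ is continuous in $a$, with $I_N(0)=I_0$ and $I_N(\delta_0)\to qI_0>I_1$. So for $N$ large there is $a_N\in[0,\delta_0]$ with $I_N(a_N)=I_1$. Let $\gamma^N$ be the solution from the graph of $u_0^{N,a_N}$, and $A_N$ its area. Proposition 10 applies to $\gamma^N$.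

**Step 2: correcting the area.** Rescale by $\lambda_N=(A(\Gamma_0)/A_N)^{1/2}\to1$. The rescaled initial curves have area $A(\Gamma_0)$, ratio $I_1$, and converge uniformly to $\Gamma_0$. Their solutions are $\lambda_N\gamma^N(\cdot,\lambda_N^{-(2m+2)}t)$. Given $0<s<t_1<T_\Gamma$, choose $0<s'<s$ and $t_1<t_1'<T_\Gamma$, and apply Proposition 10 to $\gamma^N$ on $[s',t_1']$. For $N$ large, $\lambda_N^{-(2m+2)}[s,t_1]\subset[s',t_1']$, so the rescaled solutions exist on $[0,t_1]$. With $t'=\lambda_N^{-(2m+2)}t$,
$$d_j(\lambda_N\gamma^N(t'),\Gamma(t))\le\lambda_Nd_j(\gamma^N(t'),\Gamma(t'))+d_j(\lambda_N\Gamma(t'),\Gamma(t'))+d_j(\Gamma(t'),\Gamma(t)),$$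
which tends to $0$ uniformly for $t\in[s,t_1]$, because $\Gamma$ is continuous in $t$ with values in $C^\infty$, uniformly on $[s',t_1']$. If $\Gamma(t)$ is embedded for $t\in[0,t_1]$, then by Lemma 9(c) $t_1'$ can be chosen such that $\Gamma(t)$ is embedded for $t\in[0,t_1']$. Then $\gamma^N$ is embedded on $[0,t_1']$ for $N$ large, hence the rescaled solution is embedded on $[0,t_1]$. $\square$

One ripple of this kind is not enough. Since $\sqrt{1+X}\le1+\frac X2$, we have $\sqrt q\le1+\frac{\delta_0^2}4\le1+\frac1{256}$. A larger slope in one step is not allowed by the proof, because Step 2 of Lemma 6 absorbs $\|u_1\|^{r-1}\|u_M\|$ by the smallness of $\|u_1\|$. What makes iteration possible is that $q$ depends on $m$ only, while the current curve, however wild, enters only in how large $N$ must be. For instance, more than $177$ steps are needed to double the length, as $\ln2/\ln(1+\frac1{256})\ge256\ln2>177$.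

## 11. Ripples on ripples: proofs of the two theorems

**Proof of Theorem 1.** If $L_0=\sqrt{4\pi}$, take the round circle of area $1$, which is stationary. Otherwise choose $4\pi=I_0<I_1<\dots<I_P=L_0^2$ with $I_{i+1}<qI_i$. This is possible because $q>1$ depends only on $m$. Let $\gamma_0^{(0)}$ be the round circle of area $1$.

**Step 1: the inductive construction.** We construct embedded curves $\gamma_0^{(i)}$ of area $1$ and isoperimetric ratio $I_i$, with $\gamma_0^{(i+1)}$ uniformly $\rho/P$-close to $\gamma_0^{(i)}$, such that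
$$\text{the solution }\gamma^{(i)}\text{ exists and is embedded on }[0,1],\text{ and }E(\gamma^{(i)}(1))<\eta_0. \tag{14}$$
For $i=0$ this is trivial, with $E=0$. Given $\gamma_0^{(i)}$, apply Proposition 11 with $\Gamma_0=\gamma_0^{(i)}$, $t_1=1$ and ratio $I_{i+1}$. This is allowed: $T_\Gamma>1$ by Lemma 3, since the solution exists on the closed interval $[0,1]$. For $N$ large the solution $\gamma^N$ from $\gamma_0^N$ exists and is embedded on $[0,1]$, and $d_3(\gamma^N(1),\gamma^{(i)}(1))\to0$. So $\gamma^N(1)$ has turning number $1$, and by the continuity of $E$ with respect to $d_3$, $E(\gamma^N(1))<\eta_0$. Put $\gamma_0^{(i+1)}=\gamma_0^N$ for such an $N$, large enough for the closeness.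

**Step 2: conclusion.** The curve $\gamma_0=\gamma_0^{(P)}$ has area $1$ and length $\sqrt{I_P}=L_0$, and by the triangle inequality it is uniformly $\rho$-close to the round circle. By (14) its solution is embedded on $[0,1]$. By Proposition 4, applied from time $1$, it is immortal, embedded for all times, and converges exponentially in $C^\infty$ to a round circle. $\blacksquare$

**Proof of Theorem 2.** If $L_1=L(\Gamma_0)$, take $\gamma_0=\Gamma_0$. Otherwise put $A=A(\Gamma_0)$, choose $L(\Gamma_0)^2/A=I_0<\dots<I_P=L_1^2/A$ with $I_{i+1}<qI_i$, and apply Proposition 11 $P$ times, starting from $\Gamma_0$, with each new curve as the next reference. Each time choose $N$ so large that the new solution exists on $[0,t_1]$, hence beyond $t_1$ by Lemma 3, that consecutive initial curves are uniformly $\rho/P$-close, and that $\sup_{[s,t_1]}d_j$ between consecutive solutions is less than $\rho/P$. The last curve is embedded, with area $A$ and length $L_1$, and the triangle inequality gives both closeness claims. $\blacksquare$
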